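# A null set that no curve meets and no small open set contains: outer capacity and quasicontinuity in Newtonian spaces

## 1. A plane with half of its vertical axis removed

Say that a set $Y\subset\mathbb R^n$ *has full outer measure* if it meets every Lebesgue measurable set of positive measure. Throughout, $|\cdot|$ denotes Lebesgue measure. We use the property mostly in this form:

> If $Y$ has full outer measure, $M$ is measurable and $M\cap Y$ is null, then $M$ is null.

Indeed, $M\setminus(M\cap Y)$ is measurable and misses $Y$, so it is null, and therefore so is $M$.

The irrationals have full outer measure in $\mathbb R$, but their complement does not. We want a splitting $\mathbb R=Y_1\sqcup Y_2$ in which *both* parts have full outer measure. A Bernstein set and its complement do this. To construct them, list the uncountable closed subsets of $\mathbb R$ as $\{T_\alpha:\alpha<\mathfrak c\}$, where $\mathfrak c=2^{\aleph_0}$; there are $\mathfrak c$ of them, and each has cardinality $\mathfrak c$. At stage $\alpha$ fewer than $\mathfrak c$ reals have been used, so $T_\alpha$ contains two unused points; put one in $Y_1$ and the other in $Y_2$. At the end put all remaining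 reals in $Y_1$. A measurable set of positive measure contains a compact set of positive measure, which is uncountable, so it meets both $Y_1$ and $Y_2$. Neither part is measurable: if one were, so would be the other, each would be a measurable set that misses the other, and both would be null.

On $\mathbb R^2$ take the metric
$$d((x,y),(x',y'))=|x-x'|+|y-y'|^{1/2}.$$
It is a metric because $t\mapsto t^{1/2}$ is subadditive on $[0,\infty)$, and it induces the Euclidean topology. Now remove a null set:
$$N=(\{0\}\times Y_1)\cup\big(\{1/k:k\in\mathbb Z\setminus\{0\}\}\times Y_2\big),\qquad X=\mathbb R^2\setminus N,\qquad E=\{0\}\times Y_2 .$$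
$N$ is null because it lies in countably many vertical lines. At a height $y\in Y_1$, the horizontal line has lost only its point on the axis. At a height $y\in Y_2$, the line keeps its point on the axis, but it is cut at all the points $\pm1,\pm\frac12,\pm\frac13,\dots$. The set $E$ is what remains of the axis.

Let $\mu$ be Lebesgue measure on the Lebesgue measurable subsets of $X$. It is the completion of its restriction to the Borel sets of $X$: if $M\subset X$ is Lebesgue measurable, there is a Borel set $H\supset M$ in $\mathbb R^2$ with $|H\setminus M|=0$, and $H\cap X$ is Borel in $X$. The set $(H\cap X)\setminus M$ is null, so it lies in a Borel null set of $\mathbb R^2$, whose trace on $X$ is a Borel null set of $X$. A $d$-ball of radius $r$ in $\mathbb R^2$ contains a rectangle of size $r\times\frac12r^2$ and lies in one of size $2r\times2r^2$. Hence $\frac12r^3\le\mu(B(z,r))\le4r^3$ for $z\in X$. So balls have positive finite measure, and $\mu$ is Ahlfors 3-regular.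

What is this for? It will turn out that curves in $X$ cannot detect $E$, so that $E$ has Sobolev capacity zero, while every open set containing $E$ contains pieces of so many uncut lines that its capacity is infinite. To say this precisely we need some definitions.

## 2. Upper gradients, capacity, and the two questions

Throughout, $1<p<\infty$, and $X=(X,d,\mu)$ is a metric space with a positive Borel regular measure $\mu$ (equivalently, $\mu$ is the completion of a Borel measure) such that $0<\mu(B)<\infty$ for all balls $B=B(x_0,r)=\{x:d(x,x_0)<r\}$. We call this a *metric measure space*. In particular, subsets of null sets are measurable. We put $\inf\emptyset=\infty$. We work in ZFC, and choice is used.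

**Definition (upper gradient).** A Borel function $g:X\to[0,\infty]$ is an *upper gradient* of $f:X\to[-\infty,\infty]$ if
$$|f(\gamma(0))-f(\gamma(l_\gamma))|\le\int_\gamma g\,ds$$
for every nonconstant compact rectifiable curve $\gamma:[0,l_\gamma]\to X$ (parametrized by arc length). The left-hand side is read as $\infty$ if either endpoint value is infinite.

For a $C^1$ function $f$ on $\mathbb R^n$, the function $|\nabla f|$ is an upper gradient. If $X$ has no nonconstant rectifiable curves, $g=0$ is an upper gradient of *every* function.

**Definition (Newtonian space).** For measurable $f:X\to[-\infty,\infty]$ put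
$$\|f\|_{N^{1,p}(X)}^p=\int_X|f|^p\,d\mu+\inf_g\int_Xg^p\,d\mu,$$
the infimum being over all upper gradients $g$ of $f$. The space $N^{1,p}(X)$ consists of all everywhere-defined measurable $f:X\to[-\infty,\infty]$ with $\|f\|_{N^{1,p}(X)}<\infty$.

Functions that agree a.e. are not identified here. Changing $f$ on a null set can destroy its upper gradients.

**Definition (capacity).** The Sobolev capacity of $E\subset X$ is $C_p(E)=\inf_u\|u\|^p_{N^{1,p}(X)}$, over all $u\in N^{1,p}(X)$ with $u\ge1$ on $E$. It is an *outer capacity* if
$$C_p(E)=\inf_{G\supset E,\ G\text{ open}}C_p(G)\qquad\text{for all }E\subset X .$$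

Clearly $C_p$ is monotone and $C_p(\emptyset)=0$, so only the inequality $\ge$ is at stake.

**Definition (quasicontinuity).** A function $f$ on $X$ is *quasicontinuous* if for every $\varepsilon>0$ there is an open set $U$ with $C_p(U)<\varepsilon$ such that $f|_{X\setminus U}$ is real-valued and continuous.

Anders Bjorn, Jana Bjorn and Nageswari Shanmugalingam, in "The Dirichlet problem for p-harmonic functions with respect to the Mazurkiewicz boundary", arXiv:1302.3887 (2013), write: "We do not know if there is any metric measure space $X$ for which there is a nonquasicontinuous function in $N^{1,p}(X)$, nor if there is any $X$ such that $C_p$ is not an outer capacity." So there are two questions: (1) can some function in $N^{1,p}(X)$ fail to be quasicontinuous, and (2) can $C_p$ fail to be an outer capacity? One exponent and one space suffice for an affirmative answer to either. The following positive results are known.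

* (a) If $X$ is proper (closed bounded sets are compact) and continuous functions are dense in $N^{1,p}(X)$, then $C_p$ is an outer capacity and every function in $N^{1,p}(X)$ is quasicontinuous. This holds, for example, if $X$ is complete, $\mu$ is doubling and $X$ supports a $p$-Poincaré inequality.
* (b) If $X$ is proper and $C_p(E)=0$, then for every $\varepsilon>0$ there is an open $U\supset E$ with $C_p(U)<\varepsilon$.

We shall prove that both questions have the answer yes, for every $p\in(1,\infty)$ at once, with the space of Section 1. We write $f$ for the function
$$f(x,y)=\begin{cases}\max\{1-|x|-|y|^{1/2},0\},&x>0,\\0,&x\le0,\end{cases}\qquad (x,y)\in X.$$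

**Theorem A.** Let $X$, $E$ be as in Section 1. For every $1<p<\infty$:

1. $C_p(E)=0$, but $C_p(U)=\infty$ for every open $U\supset E$. So $C_p$ is not an outer capacity.
2. $\chi_E\in N^{1,p}(X)$ is not quasicontinuous.
3. $f\in N^{1,p}(X)$. If $\tilde f=f$ $\mu$-a.e. and $U$ is open with $\tilde f|_{X\setminus U}$ real-valued and continuous, then $C_p(U)\ge2^{1-p}/8$. So $f$ is not a.e. equal to any quasicontinuous function.
4. If $u:X\to\mathbb R$ is continuous and $u-f\in N^{1,p}(X)$, then $\|u-f\|^p_{N^{1,p}(X)}\ge2^{1-p}8^{-p-1}$. So continuous functions are not dense in $N^{1,p}(X)$.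

Why bother with item 3 once we have item 2? The function $\chi_E$ equals $0$ a.e., and $0$ is quasicontinuous, so one could blame a bad representative. The function $f$ has no good representative at all.

A second theorem, stated in Section 9, gives a Euclidean example with a $1$-Poincaré inequality.

## 3. The line and the snowflaked line

Try the questions on two extreme spaces.

**The line** $X=\mathbb R$ with Lebesgue measure. Let $u\in N^{1,p}(\mathbb R)$ with an upper gradient $g\in L^p$. Then $|u(a)-u(b)|\le\int_a^bg\,ds<\infty$ for $a<b$, so $u$ is finite everywhere (an infinite value would make the left side infinite) and continuous. Every function is quasicontinuous, with $U=\emptyset$. Capacity is outer: if $u\ge1$ on $E$, then $G=\{u>1-\varepsilon\}$ is open, contains $E$, and $u/(1-\varepsilon)$ is admissible for $G$, so $C_p(G)\le(1-\varepsilon)^{-p}\|u\|^p_{N^{1,p}}$.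

**The snowflaked line** $X=\mathbb R$ with the metric $|y-y'|^{1/2}$ and Lebesgue measure. If $\gamma$ is parametrized by arc length, then $|\gamma(t)-\gamma(s)|\le|t-s|^2$; cutting $[s,t]$ into $n$ equal parts gives $|\gamma(t)-\gamma(s)|\le n\cdot(t-s)^2/n^2\to0$. So there are no nonconstant rectifiable curves, $g=0$ is always an upper gradient, and $\|f\|_{N^{1,p}}=\|f\|_{L^p}$. Consequently $C_p(E)$ is the Lebesgue outer measure of $E$: if $u\ge1$ on $E$ then $\|u\|_{L^p}^p\ge|\{u\ge1\}|$, a measurable set containing $E$, and conversely one may take $u=\chi_H$ with $H\supset E$ measurable. Lebesgue outer measure is the infimum over open supersets, so $C_p$ is outer. By Lusin's theorem, each $f\in L^p$ is real-valued and continuous on a closed set whose complement $U$ has $|U|=C_p(U)<\varepsilon$. Again all is well.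

So with every curve available, and with no curve available, nothing goes wrong. The plane of Section 1 mixes the two.

## 4. If every function is quasicontinuous, then the capacity is outer

The two questions are related, by the argument just used on the line.

**Proposition.** On any metric measure space, if every $u\in N^{1,p}(X)$ is quasicontinuous, then $C_p$ is an outer capacity. So every example for (2) is automatically a space as in (1).

*Proof.* If $C_p(E)=\infty$, monotonicity settles it. Let $C_p(E)<\infty$ and $0<\varepsilon<1$. Choose $u\in N^{1,p}(X)$ with $u\ge1$ on $E$ and $\|u\|^p_{N^{1,p}(X)}<C_p(E)+\varepsilon$. Every upper gradient of $u$ is one of $|u|$, so we may replace $u$ by $|u|$ and assume $u\ge0$. By quasicontinuity choose $U$ open with $C_p(U)<\varepsilon$ and $u|_{X\setminus U}$ real-valued and continuous. Choose also $v\ge0$ with $v\ge1$ on $U$ and $\|v\|^p_{N^{1,p}(X)}<\varepsilon$ (again passing to absolute values).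

Put $G=U\cup\{z\in X\setminus U:u(z)>1-\varepsilon\}$. The second set is relatively open in $X\setminus U$, so it is $O\cap(X\setminus U)$ with $O$ open, and $G=U\cup O$ is open. It contains $E$, because $u\ge1$ on $E$. The function $u/(1-\varepsilon)+v$ is $\ge1$ on $G$.

If $g,h$ are upper gradients of the nonnegative functions $u/(1-\varepsilon)$ and $v$, then $g+h$ is an upper gradient of their sum: if the sum is infinite at an endpoint, then one of the two functions is infinite there and the corresponding integral is $\infty$. Minkowski's inequality in $L^p$, followed by Minkowski's inequality for pairs in $\ell^p$, gives the triangle inequality for these sums, so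
$$C_p(G)^{1/p}\le\frac{(C_p(E)+\varepsilon)^{1/p}}{1-\varepsilon}+\varepsilon^{1/p}.$$
Let $\varepsilon\to0$. $\square$

So the target is question (2): we look for a set whose capacity is much smaller than that of all its open neighborhoods.

## 5. Two planes in which the axis has small neighborhoods

The cheapest way to make $C_p(E)$ small is to let $E$ be a null set that no rectifiable curve meets, for then $\chi_E$ has norm $0$. In $(\mathbb R^2,d)$ all rectifiable curves are horizontal (the snowflake computation applies to the second coordinate), so one cuts the horizontal lines near the axis.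

**First attempt: cut every line.** Let $E_0=\{0\}\times\mathbb R$ and $X_0=\mathbb R^2\setminus(\{1/k:k\ne0\}\times\mathbb R)$, with the metric $d$ and Lebesgue measure. No nonconstant rectifiable curve meets $E_0$, so $C_p(E_0)=0$. But the cuts also serve the neighborhoods. For integers $k_j\ge1$, $j\in\mathbb Z$, the set
$$U=X_0\cap\bigcup_{j\in\mathbb Z}\big\{(x,y):|x|<1/k_j,\ j-1<y<j+1\big\}$$
is open and contains $E_0$. On each horizontal line $U$ is $\{|x|<1/k\}$ for one of the $k_j$, and the points $\pm1/k$ are missing. So no rectifiable curve leaves $U$, $g=0$ is an upper gradient of $\chi_U$, and $C_p(U)\le|U|\le\sum_j4/k_j$, which is as small as we please. The attempt fails because cutting *all* lines through $E_0$ disconnects whole neighborhoods as well.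

**Second attempt: cut only some lines.** So let only the heights $y\in Y_2$ be cut, remove the axis point at the other heights, and put $E=\{0\}\times Y_2$, as in Section 1, but with $Y_2$ a Borel set with $|Y_2|<\infty$ and $Y_1=\mathbb R\setminus Y_2$. This still fails. Given $0<\varepsilon<1$, choose an open $V\supset Y_2$ with $|V\setminus Y_2|<\varepsilon$ and an integer $k\ge1$ with $2|Y_2|/k<\varepsilon$. The set $U=X\cap\big((-\frac1k,\frac1k)\times V\big)$ is open and contains $E$. Let
$$u(x,y)=\begin{cases}\chi_{\{|x|<1/k\}},&y\in Y_2,\\ \max\{1-\operatorname{dist}(x,[-\frac1k,\frac1k]),0\},&y\in V\setminus Y_2,\\0,&y\notin V.\end{cases}$$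
Then $u\ge1$ on $U$. At heights in $Y_2$ the points $(\pm\frac1k,y)$ are missing, so $u$ is constant on rectifiable curves; at heights in $V\setminus Y_2$ it is $1$-Lipschitz in $x$ and zero for $|x|\ge2$. So $\chi_{[-2,2]\times(V\setminus Y_2)}$ is an upper gradient, and
$$C_p(U)\le\tfrac2k|Y_2|+4\varepsilon+4\varepsilon<9\varepsilon .$$

The computation shows where the loss occurs. The cut lines cost almost nothing, the uncut lines cost an amount proportional to $|V\setminus Y_2|$, and a measurable $Y_2$ has open neighborhoods with $|V\setminus Y_2|$ small. What we need is a set $Y_2$ such that every open $V\supset Y_2$ contains a large part of the complement $Y_1$. When *both* $Y_1$ and $Y_2$ have full outer measure, every open $V\supset Y_2$ has null complement, and measurable sets that see $Y_1$ only in a null set are null. That is the splitting of Section 1.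

## 6. Null sets that no curve meets

The next lemma isolates what has to be checked. It handles items 1 and 2 together.

**Lemma 0.** Let $X$ be a metric measure space and $E\subset X$ with $\mu(E)=0$, let no nonconstant compact rectifiable curve in $X$ meet $E$, and let $C_p(U)=\infty$ for every open $U\supset E$. Then $\chi_E\in N^{1,p}(X)$, $C_p(E)=\|\chi_E\|^p_{N^{1,p}(X)}=0$, $C_p$ is not an outer capacity, and $\chi_E$ is not quasicontinuous.

*Proof.* Since $\mu$ is complete, $\chi_E$ is measurable, and it vanishes a.e. On every nonconstant rectifiable curve it is identically $0$, so $g=0$ is an upper gradient. Hence $\|\chi_E\|_{N^{1,p}(X)}=0=C_p(E)$, whereas the infimum of $C_p(G)$ over open $G\supset E$ is $\infty$.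

For the last claim it must be shown that an exceptional open set $U$ cannot have small capacity. Such a $U$ need not contain $E$, so the hypothesis does not apply to it directly; we apply it to $U\cup E$. Suppose $U$ is open, $C_p(U)<\infty$, and $\chi_E|_{X\setminus U}$ is continuous. Then
$$E\setminus U=\{z\in X\setminus U:\chi_E(z)>\tfrac12\}=O\cap(X\setminus U)$$
for some open $O$, so $U\cup E=U\cup O$ is open. It contains $E$, so $C_p(U\cup E)=\infty$.

On the other hand, adding $E$ to $U$ costs nothing. Let $u\in N^{1,p}(X)$ with $u\ge1$ on $U$, and let $u^+=\max\{u,0\}$. Every upper gradient $g$ of $u$ is an upper gradient of $u^+$: if $u$ is finite at both endpoints of a curve, use $|a^+-b^+|\le|a-b|$; otherwise $\int_\gamma g\,ds=\infty$. Put $w=\max\{u^+,\chi_E\}$. Outside the null set $E$ we have $w=u^+$ (as $u^+\ge0$), so $w$ is measurable and $\|w\|_{L^p}=\|u^+\|_{L^p}\le\|u\|_{L^p}$. No nonconstant rectifiable curve meets $E$, so $w=u^+$ along every such curve, and every upper gradient of $u$ is one of $w$. Hence $\|w\|_{N^{1,p}(X)}\le\|u\|_{N^{1,p}(X)}$, and $w\ge1$ on $U\cup E$. Taking the infimum over $u$ gives $C_p(U\cup E)\le C_p(U)<\infty$, a contradiction.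

So every open $U$ for which $\chi_E|_{X\setminus U}$ is continuous has $C_p(U)=\infty$, and $\chi_E$ is not quasicontinuous. $\square$

## 7. Horizontal curves and the capacity of open sets: Theorem A, items 1 and 2

From here to the end of Section 8, $X$, $E$, $N$, $Y_1$, $Y_2$ are those of Section 1, with both $Y_i$ of full outer measure. Functions on $X$ are extended by $0$ to the null set $N$ when integrals over $\mathbb R^2$ are formed.

**Step 1 (the rectifiable curves).** This step determines which curves test upper gradients. Let $\gamma:[0,l]\to X$ be rectifiable, parametrized by arc length, with second coordinate $y(t)$. Then $|y(t)-y(s)|^{1/2}\le|t-s|$, that is, $|y(t)-y(s)|\le|t-s|^2$. Splitting $[s,t]$ into $n$ equal parts gives $|y(t)-y(s)|\le(t-s)^2/n\to0$, so $y$ is constant, and the image is a connected subset of $X\cap(\mathbb R\times\{y\})$. If $y\in Y_1$, this set is $(\mathbb R\setminus\{0\})\times\{y\}$. If $y\in Y_2$, it is $(\mathbb R\setminus\{1/k\}_{k\ne0})\times\{y\}$, in which the component of $(0,y)$ is the single point $(0,y)$. Hence: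

* (C1) No nonconstant rectifiable curve in $X$ meets $E=X\cap\{x=0\}$, and on each such curve either $x>0$ throughout or $x<0$ throughout.
* (C2) For $y\in Y_1$, every compact segment in $(0,\infty)\times\{y\}$ or $(-\infty,0)\times\{y\}$ is a rectifiable curve in $X$, with arc length $|dx|$.

**Step 2 (one line).** This step bounds a function on an uncut half-line by its energy there. Let $J=(0,1)$ or $J=(-1,0)$, let $v$ be measurable on $X$ with upper gradient $g$, and let $y\in Y_1$ be such that $v(\cdot,y)$ is measurable; by Fubini this excludes only a null set of heights. Then
$$\sup_{x_0\in J}|v(x_0,y)|^p\le2^{p-1}\int_J\big(|v(x,y)|^p+g(x,y)^p\big)\,dx. \tag{1}$$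
Indeed, by (C2), for $x,x_0\in J$,
$$|v(x_0,y)|\le|v(x,y)|+\int_Jg(s,y)\,ds .$$
This is trivial if $x=x_0$ or $v(x,y)$ is infinite, and if $v(x_0,y)$ is infinite and $x\neq x_0$, the integral is $\infty$ by the convention on upper gradients. Integrate over $x\in J$, which has length $1$:
$$|v(x_0,y)|\le\int_J|v(x,y)|\,dx+\int_Jg(x,y)\,dx .$$
Now raise to the power $p$, use $(a+b)^p\le2^{p-1}(a^p+b^p)$, and use Hölder's inequality $(\int_Jh)^p\le\int_Jh^p$.

**Step 3 (capacity of open sets).** This step turns (1) into a lower bound for capacities. Let $U=\tilde U\cap X$ with $\tilde U\subset\mathbb R^2$ open, and let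
$$P=\{y\in\mathbb R:(x,y)\in\tilde U\text{ for some }0<|x|<1\},$$
an open set. We claim that
$$C_p(U)\ge2^{1-p}|P|. \tag{2}$$
Let $u\in N^{1,p}(X)$ with $u\ge1$ on $U$, let $g$ be an upper gradient of $u$, and put $F(y)=\int_{-1}^1(|u|^p+g^p)(x,y)\,dx$, which is measurable and defined for a.e. $y$. If $y\in Y_1\cap P$, there is $(x_0,y)\in\tilde U$ with $0<|x_0|<1$. As $y\in Y_1$ and $x_0\ne0$, the point $(x_0,y)$ is in $X$, hence in $U$, and $u(x_0,y)\ge1$. By (1), with $J$ the interval that contains $x_0$, we get $F(y)\ge2^{1-p}$ for all $y\in Y_1\cap P$ outside a null set. So the measurable set $\{y\in P:F(y)<2^{1-p}\}$ meets $Y_1$ in a null set, and since $Y_1$ has full outer measure, it is null. Hence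
$$\int_X(|u|^p+g^p)\,d\mu\ge\int_PF\,dy\ge2^{1-p}|P| ,$$
and (2) follows by taking infima over $g$ and $u$.

**Step 4 (items 1 and 2).** It remains to verify the hypotheses of Lemma 0. $E$ lies in a vertical line, so $\mu(E)=0$. By (C1), no nonconstant rectifiable curve meets $E$. Let $U=\tilde U\cap X\supset E$ with $\tilde U$ open in $\mathbb R^2$, and let $V=\{y:(0,y)\in\tilde U\}$. This is an open set containing $Y_2$, so $\mathbb R\setminus V$ is measurable and misses $Y_2$; hence it is null. Since $\tilde U$ is open, $(0,y)\in\tilde U$ implies $(x,y)\in\tilde U$ for all small $x\ne0$, so $V\subset P$ and $|P|=\infty$. By (2), $C_p(U)=\infty$. Lemma 0 gives items 1 and 2.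

Both halves of the splitting were used: $Y_2$ forces $V$ to be almost everything, and $Y_1$ turns a bound at uncut heights into a bound at almost every height. At this point both questions are answered affirmatively, for every $p$.

## 8. A function with no quasicontinuous representative: Theorem A, items 3 and 4

The function $f$ jumps across the axis. Curves cannot cross the axis, so they do not see the jump; sequences in $X$ tending to points of $E$ do. Let
$$I=\left(-\tfrac1{16},\tfrac1{16}\right),\qquad|I|=\tfrac18 .$$
For $y\in I$ we have $|y|^{1/2}<\frac14$, so $f(x,y)>\frac12$ for $0<x<\frac14$, while $f(x,y)=0$ for $x<0$.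

**Step 5 ($f\in N^{1,p}(X)$).** We exhibit an upper gradient. The function $f$ is bounded and Borel, and vanishes outside the set $(0,1)\times(-1,1)$ of finite measure. Let $g$ be the characteristic function of $X\cap((0,1)\times(-1,1))$, a relatively open set. Let $\gamma$ be a nonconstant rectifiable curve; it is horizontal, at height $y$ say, and lies in $x>0$ or in $x<0$. If $x<0$ on it, or if $|y|\ge1$, then $f=0$ along it. Otherwise, let its endpoints have first coordinates $a,b>0$, say $a\le b$. The function $x\mapsto\max\{1-x-|y|^{1/2},0\}$ is $1$-Lipschitz and vanishes for $x\ge1$, so the values of $f$ at the endpoints differ by at most $|(a,b)\cap(0,1)|$. The first coordinate $x(t)$ along $\gamma$ is $1$-Lipschitz and takes all values in $(a,b)$, so $\int_\gamma g\,ds=|\{t:x(t)\in(0,1)\}|\ge|(a,b)\cap(0,1)|$. So $g$ is an upper gradient, and $\int_Xg^p\,d\mu<\infty$.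

**Step 6 (item 3).** We show that an exceptional set of small capacity leaves a point of $E$ and enough uncut lines near it to display the jump. Let $\tilde f=f$ a.e., let $U=\tilde U\cap X$ be open, with $\tilde U$ open in $\mathbb R^2$, such that $\tilde f|_{X\setminus U}$ is real-valued and continuous, and suppose $C_p(U)<2^{1-p}/8$. With $P$ as in Step 3, (2) gives $|P|<\frac18=|I|$. So $R:=I\setminus P$ is measurable with $|R|>0$.

Let $S'$ be the set of $y\in Y_1\cap R$ such that $\tilde f(\cdot,y)=f(\cdot,y)$ a.e. on $\mathbb R$. By Fubini, applied to the null set $\{\tilde f\ne f\}$, the set $(Y_1\cap R)\setminus S'$ is null. So $R\setminus\overline{S'}$ is a measurable set that meets $Y_1$ in a null set, and it is therefore null. Hence $|R\cap\overline{S'}|>0$, and because $Y_2$ has full outer measure there is a point $y_*\in Y_2\cap R\cap\overline{S'}$. Choose $y_n\in S'$ with $y_n\to y_*$.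

The point $(0,y_*)$ lies in $X$, since $y_*\in Y_2$. It is not in $U$: otherwise the open set $\tilde U$ would contain $(x,y_n)$ for some $0<|x|<1$ and all large $n$, so that $y_n\in P$, contrary to $y_n\in R$. Next, $y_n\in Y_1\setminus P$, so the two segments forming $\{(x,y_n):0<|x|<1\}$ lie in $X\setminus U$. On each of them $\tilde f$ is continuous and a.e. equal to $f$, which is also continuous there, so $\tilde f=f$ everywhere on them. Take $0<x_n<\frac14$ with $x_n\to0$. The points $(\pm x_n,y_n)\in X\setminus U$ tend to $(0,y_*)\in X\setminus U$, while
$$\tilde f(x_n,y_n)>\tfrac12,\qquad\tilde f(-x_n,y_n)=0 .$$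
This contradicts the continuity of $\tilde f|_{X\setminus U}$ at $(0,y_*)$. So $C_p(U)\ge2^{1-p}/8$, and no function that is a.e. equal to $f$ is quasicontinuous.

**Step 7 (item 4).** We show that a continuous function close to $f$ in norm would be uniformly close on many uncut lines. Let $v=u-f$ with $u$ continuous, let $\kappa=2^{1-p}8^{-p}$, and note that $\kappa|I|=2^{1-p}8^{-p-1}$. If the claim fails, there is an upper gradient $g$ of $v$ with $\int_X(|v|^p+g^p)\,d\mu<\kappa|I|$. Let $F(y)=\int_{-1}^1(|v|^p+g^p)(x,y)\,dx$ and $T=\{y\in I:F(y)<\kappa\}$. Then $|T|>0$, for otherwise $\int_IF\,dy\ge\kappa|I|$. By (1), there is $S'\subset Y_1\cap T$ with $(Y_1\cap T)\setminus S'$ null such that for $y\in S'$ and $0<|x|<1$,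
$$|u(x,y)-f(x,y)|^p\le2^{p-1}F(y)<2^{p-1}\kappa=8^{-p},$$
that is, $|u-f|<\frac18$ there. As in Step 6, $T\setminus\overline{S'}$ is measurable and meets $Y_1$ in a null set, so it is null. Hence there are $y_*\in Y_2\cap T\cap\overline{S'}$, points $y_n\in S'$ with $y_n\to y_*$, and $x_n\downarrow0$ with $x_n<\frac14$. Now
$$u(x_n,y_n)>\tfrac12-\tfrac18=\tfrac38,\qquad u(-x_n,y_n)<\tfrac18,\qquad(\pm x_n,y_n)\to(0,y_*)\in X,$$
which contradicts the continuity of $u$ at $(0,y_*)$. This proves Theorem A. $\square$

## 9. Disjoint lines instead of crossing lines: the statement of Theorem B

The space of Theorem A is Ahlfors regular, hence doubling, but it supports no Poincaré inequality: the function $(x,y)\mapsto y$ is integrable on balls and not a.e. constant on any ball, yet $g=0$ is an upper gradient of it, since curves are horizontal. In the example in (a), the hypotheses are completeness, doubling, and a Poincaré inequality. Can one keep the last two?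

For a Poincaré inequality we need curves in every coordinate direction. In the plane one would take all lines $\mathbb R\times\{a\}$, $a\in A$, and $\{b\}\times\mathbb R$, $b\in B$, where $A$ and $B$ are of full outer measure, $0\notin B$, and a set $E=\{0\}\times C$ with $C\cap A=\emptyset$, so that no line of the grid meets $E$. But curves may turn at crossings. The sets $A$ and $B$ are dense. Given $c\in C$, choose $b_n\in B$ decreasing to $0$ and $a_n\in A$ decreasing to $c$, and join in turn
$$(b_1,a_1),\ (b_2,a_1),\ (b_2,a_2),\ (b_3,a_2),\ (b_3,a_3),\ \dots$$
by segments. They all lie on lines of the grid, they converge to $(0,c)$, and the total length is $b_1+(a_1-c)<\infty$. So a rectifiable curve reaches every point of $E$, and Lemma 0 does not apply.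

In $\mathbb R^3$, lines in the three coordinate directions can be made pairwise disjoint, which removes the turns. We must then also exclude curves that pass through uncountably many of the lines; that takes a more careful choice of the sets.

**Theorem B.** There are a set $X\subset\mathbb R^3$ with the Euclidean metric, a measure $\mu$ as required, and $E\subset X$ such that

1. $\mu(B(x,r))=\frac43\pi r^3$ for all $x\in X$, $r>0$;
2. $X$ supports a $1$-Poincaré inequality (hence a $q$-Poincaré inequality for all $q\ge1$): for all balls $B_X$ of $X$ of radius $r$, all measurable $u$ integrable on $B_X$ and all upper gradients $g$ of $u$, $\int_{B_X}|u-u_{B_X}|\,d\mu\le Cr\int_{B_X}g\,d\mu$ with $C$ absolute;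
3. for every $1<p<\infty$: $C_p(E)=0$, $C_p(U)=\infty$ for every open $U\supset E$, and $\chi_E\in N^{1,p}(X)$ is not quasicontinuous.

Here $u_{B_X}$ is the mean value of $u$ over $B_X$, and the $q$-Poincaré inequality, with $\big(\mu(B_X)^{-1}\int_{B_X}g^q\,d\mu\big)^{1/q}$ in place of the mean of $g$, follows by Hölder's inequality. By item 1, $\mu$ is doubling. Hence completeness cannot be dropped from the example in (a), even for a doubling space with a $1$-Poincaré inequality. The rest of the notes proves Theorem B. The letters $X,E,\mu$ now refer to it.

## 10. Four sets of reals and three families of lines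

**Step 1 (four sets).** We choose the coordinates of the lines. There are pairwise disjoint $A,B,C,D\subset\mathbb R\setminus\{0\}$ such that

* (S1) each of them meets every uncountable closed subset of $\mathbb R$;
* (S2) if $P\subset\mathbb R^2$ is an uncountable compact set on which both coordinate projections are injective, then $P\cap(C\times C)\ne\emptyset$.

A typical $P$ in (S2) is a segment of a line that is neither horizontal nor vertical. The space $X$ will have no point with two coordinates in $C$, so (S2) will forbid such sets in its coordinate projections.

To construct the sets, list all sets in (S1) and (S2) together as $\{T_\alpha:\alpha<\mathfrak c\}$. Every $T_\alpha$ has cardinality $\mathfrak c$, because uncountable closed sets in $\mathbb R$ or $\mathbb R^2$ do. At each stage we use at most four new reals, so at stage $\alpha$ fewer than $\mathfrak c$ reals are used (count $0$ as used from the start). If $T_\alpha\subset\mathbb R$, pick four distinct unused points of $T_\alpha$ and put one in each of $A,B,C,D$. If $T_\alpha=P\subset\mathbb R^2$, each used real is the first coordinate of at most one point of $P$ and the second coordinate of at most one, by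 injectivity; so fewer than $\mathfrak c$ points of $P$ have a used coordinate. Pick another point of $P$ and put both of its coordinates in $C$. Every real is assigned to at most one set, so the sets are disjoint.

**Step 2 (products have full outer measure).** This is the two-dimensional substitute for the full outer measure of $Y_1$ and $Y_2$:

> (F) If $Q,Q'\in\{A,B,C,D\}$, then $Q\times Q'$ has full outer measure in $\mathbb R^2$.

It suffices to show that $Q\times Q'$ meets every compact $M\subset\mathbb R^2$ with $|M|>0$. Let $M_s=\{t:(s,t)\in M\}$. By Fubini the Borel set $\{s:|M_s|>0\}$ has positive measure. So it contains an uncountable closed set, and hence, by (S1), some $s\in Q$. The set $M_s$ is closed and uncountable, so it meets $Q'$.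

**Step 3 (the space and its measure).** Let
$$L_1=\mathbb R\times A\times B,\quad L_2=B\times\mathbb R\times A,\quad L_3=A\times B\times\mathbb R,\quad E=\{0\}\times C\times D,$$
$$X=L_1\cup L_2\cup L_3\cup E .$$
These four sets are pairwise disjoint. For $L_1,L_2$ look at the third coordinate ($B$ against $A$); for $L_1,L_3$ at the second ($A$ against $B$); for $L_2,L_3$ at the first ($B$ against $A$); for $E,L_1$ at the second ($C$ against $A$); for $E,L_2$ and $E,L_3$ at the first, since $0\notin A\cup B$. Each $L_i$ is a disjoint union of lines parallel to the $i$-th axis. Call all these lines *$L$-lines*; they are pairwise disjoint, and none meets $E$.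

Next we put Lebesgue measure on $X$, although $X$ is only known to be large in the sense of outer measure. Let $H\subset\mathbb R^3$ be Borel with $H\cap X=\emptyset$, and write $H_{(y,z)}=\{x:(x,y,z)\in H\}$. If $(y,z)\in A\times B$, the whole line $\mathbb R\times\{(y,z)\}$ is in $X$, so $H_{(y,z)}=\emptyset$. Thus the Borel set $\{(y,z):|H_{(y,z)}|>0\}$ misses $A\times B$, and it is null by (F). So $|H|=0$. Consequently
$$\mu(H\cap X):=|H|,\qquad H\subset\mathbb R^3\text{ Borel},$$
is well defined on the Borel sets of $X$: if $H\cap X=H'\cap X$, then the symmetric difference of $H$ and $H'$ misses $X$, hence is null. It is countably additive: if the sets $H_j\cap X$ are pairwise disjoint, then the $H_j$ intersect pairwise in sets that miss $X$, hence in null sets, and $|\bigcup_jH_j|=\sum_j|H_j|$. Complete it. A ball of $X$ is the trace of a Euclidean ball with the same center and radius, so item 1 of Theorem B holds.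

**Step 4 (extending functions to $\mathbb R^3$).** We will use Fubini in $\mathbb R^3$, so functions on $X$ must be extended. Every Borel $g:X\to[0,\infty]$ is a countable sum $\sum_ja_j\chi_{H_j\cap X}$ with $a_j\ge0$ and $H_j$ Borel in $\mathbb R^3$ (write $g$ as the limit of an increasing sequence of simple functions and take differences). So $\tilde g=\sum_ja_j\chi_{H_j}$ is a Borel extension of $g$ to $\mathbb R^3$, and for Borel $H\subset\mathbb R^3$,
$$\int_{H\cap X}g\,d\mu=\sum_ja_j\,\mu(H\cap H_j\cap X)=\sum_ja_j|H\cap H_j|=\int_H\tilde g\,dx .$$
The same computation shows $\int_{H\cap X}h\,d\mu=\int_Hh\,dx$ for every Borel $h:\mathbb R^3\to[0,\infty]$.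

For every measurable $u:X\to[-\infty,\infty]$ there are a Borel function $\tilde u$ on $\mathbb R^3$ and a Borel null set $Z\subset\mathbb R^3$ with $u=\tilde u$ on $X\setminus Z$. Indeed, modify $u$ on a $\mu$-null set to get a Borel function $u_0$ on $X$; that null set lies in $Z\cap X$ for some Borel $Z$ with $|Z|=0$. Extend $u_0^+$ and $u_0^-$ to Borel functions on $\mathbb R^3$ as above, and let $\tilde u$ be the difference of the extensions, set to $0$ where both are positive. On $X$ they are never both positive, so $\tilde u=u_0$ there.

## 11. Every curve in $X$ stays on one line

**Step 5 (a covering lemma).** This step converts the absence of "injective" compact sets into a covering by countably many lines. *Let $K'\subset\mathbb R^2$ be compact and contain no uncountable compact subset on which both projections are injective. Then $K'\subset(S\times\mathbb R)\cup(\mathbb R\times S)$ for some countable $S\subset\mathbb R$.*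

Call a set *small* if it is contained in such a union, that is, in countably many horizontal and vertical lines. Subsets and countable unions of small sets are small. Let $K^*$ be the set of points of $K'$ all of whose neighborhoods meet $K'$ in a nonsmall set. It is closed. Each point of $K'\setminus K^*$ has an open neighborhood that meets $K'$ in a small set; by Lindelöf countably many of these cover $K'\setminus K^*$, so $K'\setminus K^*$ is small.

Suppose $K'$ is not small. Then $K^*\ne\emptyset$. If $G$ is open and $G\cap K^*\ne\emptyset$, then $G\cap K'$ is nonsmall and $(G\cap K')\setminus K^*$ is small, so $G\cap K^*$ is nonsmall. In particular, $G\cap K^*$ is not covered by finitely many horizontal and vertical lines.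

We now build a Cantor scheme: closed discs $D_s$, $s\in\{0,1\}^n$, $n\ge0$, centered in $K^*$, of positive radius $\le2^{-n}$, with $D_{s0},D_{s1}\subset\operatorname{int}D_s$, and such that for distinct $s,t\in\{0,1\}^n$ the projections of $D_s$ and $D_t$ to each coordinate axis are disjoint. Start with any disc $D_\emptyset$ of radius at most $1$ centered in $K^*$. Given level $n$, choose one after another $2^{n+1}$ centers, two in each $K^*\cap\operatorname{int}D_s$, with pairwise distinct first coordinates and pairwise distinct second coordinates. This is possible because each $K^*\cap\operatorname{int}D_s$ is nonempty and so is not covered by the finitely many vertical and horizontal lines through the centers chosen before. Then take the radii small enough.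

Let $P=\bigcap_n\bigcup_{s\in\{0,1\}^n}D_s$. It is compact. Each infinite $0$-$1$ sequence gives exactly one point of $P$, the intersection of a nested sequence of discs with radii tending to $0$; distinct sequences give distinct points; and every point of $P$ arises in this way, as discs of the same level are disjoint and nested in those of the previous level. So $P$ is uncountable. Each of its points is a limit of centers, so $P\subset K^*\subset K'$. Two distinct points of $P$ lie in distinct discs $D_s,D_t$ of some level, whose projections to each axis are disjoint, so both projections are injective on $P$. This contradicts the hypothesis, so $K'$ is small.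

**Step 6 (Sierpiński's theorem).** We need the following fact to see that a curve cannot be divided among countably many lines. It is a case of Sierpiński's theorem (Engelking, *General Topology*, Thm 6.1.27): a continuum is not the union of a countable family of pairwise disjoint closed sets of which at least two are nonempty. For an interval $[0,l]$ here is a proof. Suppose $[0,l]=\bigcup_nF_n$ with countably many pairwise disjoint nonempty closed sets, at least two of them. Let $M=[0,l]\setminus\bigcup_n\operatorname{int}F_n$ (interiors in $[0,l]$). It is closed, and nonempty, for otherwise $F_n=\operatorname{int}F_n$ for all $n$ and $[0,l]$ would be disconnected. By Baire's theorem in $M=\bigcup_n(F_n\cap M)$ there are $n$ and a relatively open interval $G\subset[0,l]$ with $\emptyset\ne G\cap M\subset F_n$. Let $m\in G\cap M$. As $m\notin\operatorname{int}F_n$, there is $t\in G\setminus F_n$, say $t\in F_k$ with $k\ne n$. Since $G\cap M\subset F_n$, we have $t\notin M$, so $t\in\operatorname{int}F_k$. Move from $t$ toward $m\notin F_k$: the component of $\operatorname{int}F_k$ containing $t$ has an endpoint $e$ between $t$ and $m$ (possibly $e=m$) with $e\notin\operatorname{int}F_k$.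 Then $e\in F_k$, since $F_k$ is closed. The point $e$ lies in $G$, and it is not in $\operatorname{int}F_j$ for any $j$ (for $j\ne k$ because $F_j\cap F_k=\emptyset$), so $e\in G\cap M\subset F_n$. This contradicts $F_n\cap F_k=\emptyset$.

**Step 7 (curves).** This step shows that curves miss $E$. *The image of every nonconstant (continuous) curve $\gamma$ in $X$ lies in a single $L$-line. In particular it does not meet $E$.*

Let $K$ be the image: compact, connected, with more than one point. For $j<k$ let $K_{jk}$ be its projection to coordinates $j,k$. No point of $X$ has two coordinates in $C$: a point of $L_i$ has both coordinates other than the $i$-th in $A\cup B$, and a point of $E$ is $(0,c,d)$ with $0\notin C$ and $d\in D$. So $K_{jk}$ misses $C\times C$, and by (S2) the compact set $K_{jk}$ contains no uncountable compact set on which both projections are injective. Step 5 applies to each of the three projections; taking the union of the three countable sets, we get one countable $S$ with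
$$K_{jk}\subset(S\times\mathbb R)\cup(\mathbb R\times S)\qquad\text{for all }j<k .$$
Thus, of any two coordinates of a point of $K$, at least one is in $S$. So at least two of its three coordinates are in $S$, and $K$ is covered by countably many axis-parallel lines (those with two fixed coordinates in $S$).

Let $\ell$ be one of these lines that is *not* an $L$-line, parallel to the $i$-th axis. Then $\ell\cap L_i=\emptyset$, because $L_i$ is a union of lines parallel to $\ell$ and $\ell$ is not one of them. So points of $K\cap\ell$ lie in the other two $L_j$ or in $E$. Their $i$-th coordinate therefore lies in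

* $A\cup B\cup\{0\}$ if $i=1$ ($L_2$ gives $B$, $L_3$ gives $A$, $E$ gives $0$),
* $A\cup B\cup C$ if $i=2$ ($L_1$ gives $A$, $L_3$ gives $B$, $E$ gives $C$),
* $A\cup B\cup D$ if $i=3$ ($L_1$ gives $B$, $L_2$ gives $A$, $E$ gives $D$).

Hence the $i$-th projection of $K\cap\ell$ is a compact set that misses $C$ or misses $D$. By (S1) it is countable. On $\ell$ the $i$-th projection is injective, so $K\cap\ell$ is countable.

Therefore $K$ is a countable union of pairwise disjoint closed sets: the sets $K\cap\ell$ for those covering lines $\ell$ that are $L$-lines (these lines are pairwise disjoint), and countably many singletons, one for each point of $K$ on none of those. Their preimages under $\gamma$ are pairwise disjoint closed sets covering the parameter interval. By Step 6 exactly one of them is nonempty. So $K$ is contained in one of the listed sets, and, not being a singleton, it lies in an $L$-line.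

## 12. Every open set containing $E$ has infinite capacity

**Step 8 (item 3 of Theorem B).** We verify the remaining hypotheses of Lemma 0, by integrating along the lines of $L_1$. First, $E$ lies in $X\cap(\{0\}\times\mathbb R^2)$, which has $\mu$-measure $0$, so $\mu(E)=0$.

Let $U=\tilde U\cap X\supset E$ with $\tilde U$ open in $\mathbb R^3$. The set $V=\{(y,z):(0,y,z)\in\tilde U\}$ is open and contains $C\times D$, so $\mathbb R^2\setminus V$ is null by (F). Suppose there is $u\in N^{1,p}(X)$ with $u\ge1$ on $U$; let $g$ be an upper gradient of $u$, and take $\tilde u,Z,\tilde g$ as in Step 4. For $(y,z)\in V\cap(A\times B)$ we have $(0,y,z)\in\tilde U\cap L_1\subset U$ and $\mathbb R\times\{(y,z)\}\subset X$. So the segments of this line are rectifiable curves in $X$, $\tilde g=g$ on them, and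
$$1\le|u(x,y,z)|+\int_0^1\tilde g(s,y,z)\,ds,\qquad0<x<1; \tag{3}$$
if $u(0,y,z)$ or $u(x,y,z)$ is infinite, the integral is $\infty$. For a.e. $(y,z)$ the section $Z_{(y,z)}$ is null, and then $u(\cdot,y,z)=\tilde u(\cdot,y,z)$ a.e. on the line. So for all $(y,z)\in V\cap(A\times B)$ outside a null set we may integrate (3) over $0<x<1$, take $p$-th powers and use Hölder as for (1), to get
$$F(y,z):=\int_0^1(|\tilde u|^p+\tilde g^p)(x,y,z)\,dx\ge2^{1-p}.$$
$F$ is a Borel function, so $\{F<2^{1-p}\}$ is a Borel set. It meets $A\times B$ in a null set, since $\mathbb R^2\setminus V$ is null too. By (F) it is null, and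
$$\int_X(|u|^p+g^p)\,d\mu=\int_{\mathbb R^3}(|\tilde u|^p+\tilde g^p)\,dx\ge\int_{\mathbb R^2}F\,dy\,dz=\infty .$$
This holds for every upper gradient $g$ of $u$, which contradicts $u\in N^{1,p}(X)$. So no admissible $u$ exists, and $C_p(U)=\infty$. Together with Step 7, Lemma 0 gives item 3 of Theorem B.

## 13. The 1-Poincaré inequality from three families of disjoint lines

**Step 9 (item 2 of Theorem B).** We show that $\tilde u$ is a Sobolev function in the ordinary sense, with gradient controlled by $\tilde g$, and quote the classical inequality. Let $B_X=X\cap\Omega$, where $\Omega$ is a Euclidean ball of radius $r$ centered in $X$. Let $u$ be measurable and integrable on $B_X$, with an upper gradient $g$ such that $\int_{B_X}g\,d\mu<\infty$ (otherwise there is nothing to prove). Take $\tilde u,Z,\tilde g$ as in Step 4; then $\tilde u,\tilde g\in L^1(\Omega)$. Let $\varphi\in C_c^\infty(\Omega)$.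

For $(y,z)\in A\times B$ outside a null set, consider the section $\Omega_{(y,z)}$, an open interval, possibly empty. By Fubini, $u(\cdot,y,z)=\tilde u(\cdot,y,z)$ a.e. on it, and $u(\cdot,y,z)$ and $\tilde g(\cdot,y,z)$ are integrable on it. The whole line lies in $L_1\subset X$, so the upper gradient inequality gives
$$|u(x,y,z)-u(x',y,z)|\le\Big|\int_x^{x'}\tilde g(s,y,z)\,ds\Big|\qquad\text{for all }x\ne x'\text{ in }\Omega_{(y,z)},$$
with the left side read as $\infty$ if a value is infinite. The right side is finite, so $u(\cdot,y,z)$ is finite and absolutely continuous on the section, and $|\partial_xu|\le\tilde g$ a.e. by Lebesgue's differentiation theorem. Since $\varphi(\cdot,y,z)$ has compact support in $\Omega_{(y,z)}$, integration by parts gives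
$$\Big|\int_{\Omega_{(y,z)}}\tilde u\,\partial_1\varphi\,dx\Big|=\Big|\int_{\Omega_{(y,z)}}\partial_xu\,\varphi\,dx\Big|\le\int_{\Omega_{(y,z)}}\tilde g\,|\varphi|\,dx .$$
The two extreme terms are measurable functions of $(y,z)$, defined a.e. The measurable set where the inequality between them fails meets $A\times B$ in a null set, so it is null by (F). Thus the inequality holds for a.e. $(y,z)\in\mathbb R^2$, and integrating over $(y,z)$,
$$\Big|\int_\Omega\tilde u\,\partial_1\varphi\,dx\Big|\le\int_\Omega\tilde g\,|\varphi|\,dx\qquad\text{for all }\varphi\in C_c^\infty(\Omega). \tag{4}$$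

By (4), $\varphi\mapsto-\int_\Omega\tilde u\,\partial_1\varphi\,dx$ is a well-defined linear functional of norm at most $1$ on $C_c^\infty(\Omega)$, viewed as a subspace of $L^1(\Omega,\tilde g\,dx)$. Extend it by Hahn–Banach. As $\tilde g\,dx$ is a finite measure on $\Omega$, $L^1(\Omega,\tilde g\,dx)^*=L^\infty(\Omega,\tilde g\,dx)$, and there is $h_1$ with $|h_1|\le1$ and
$$-\int_\Omega\tilde u\,\partial_1\varphi\,dx=\int_\Omega h_1\tilde g\,\varphi\,dx\qquad\text{for all }\varphi\in C_c^\infty(\Omega).$$
So the distributional derivative is $\partial_1\tilde u=h_1\tilde g$.

The same argument with the lines of $L_2$ (base points $(x,z)\in B\times A$) and of $L_3$ (base points $(x,y)\in A\times B$) gives $|\partial_i\tilde u|\le\tilde g$ a.e. in $\Omega$ for $i=2,3$. Hence $\tilde u\in W^{1,1}(\Omega)$ and $|\nabla\tilde u|\le\sqrt3\,\tilde g$ a.e. Let $C_0$ be the constant of the classical Poincaré inequality on balls of $\mathbb R^3$. By Step 4 and $\mu(B_X)=|\Omega|$ we have $u_{B_X}=\tilde u_\Omega$, and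
$$\int_{B_X}|u-u_{B_X}|\,d\mu=\int_\Omega|\tilde u-\tilde u_\Omega|\,dx\le C_0r\int_\Omega|\nabla\tilde u|\,dx\le\sqrt3\,C_0\,r\int_\Omega\tilde g\,dx=\sqrt3\,C_0\,r\int_{B_X}g\,d\mu .$$
This is the $1$-Poincaré inequality with the absolute constant $C=\sqrt3\,C_0$, and the proof of Theorem B is complete. $\square$
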